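# Birational complexity zero and unbounded open subsets in dimension at least three

## 1. The conic bundle $xy=F^2w^2$ and an involution swapping its two halves

Let $\mathbb K$ be an algebraically closed field of characteristic zero and let $n\ge 3$. Put $W'=(\mathbb P^1)^{n-1}$ with coordinates $(u,v_1,\dots,v_{n-2})$, and let $\partial W'$ be its toric boundary, the locus where some coordinate is $0$ or $\infty$. Add one more coordinate $z$ on a further $\mathbb P^1$. The involution
$$\sigma(u,v,z)=(1/u,\,v,\,1/z)$$
acts on $W'\times\mathbb P^1$, and it acts on $W'$ by $(u,v)\mapsto(1/u,v)$.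

Choose a hypersurface $\bar Z'\subset W'$ subject to the following hypothesis.

**(H)** $\bar Z'$ is irreducible and $\sigma$-invariant, it is not contained in $\partial W'$, and it is neither $\{u=1\}$ nor $\{u=-1\}$.

Write $\bar Z'=\{F=0\}$ with $F$ an irreducible multihomogeneous form, that is, a section of a line bundle $L$ on $W'$. Interchanging the two homogeneous $u$-coordinates identifies $L_a$ with $L_{\sigma a}$. Since $\bar Z'$ is invariant, $F(\sigma a)=cF(a)$ for a constant $c$, and $\sigma^2=1$ gives $c=\pm1$. In the $\mathbb P^2$-bundle over $W'$ with fibre coordinates $[x:y:w]$, $x,y\in L_a$, $w\in\mathbb K$, put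
$$X'=\{xy=F^2w^2\},\qquad \sigma(a,[x:y:w])=(\sigma a,[cy:cx:w]),\qquad X=X'/\sigma .$$
The action is well defined because $c^2xy=F(a)^2w^2=F(\sigma a)^2w^2$, and it is an involution because $c^2=1$.

Over a point of $W'\setminus\bar Z'$ the fibre of $X'$ is a smooth conic. Over $\bar Z'$ it is the pair of lines $xy=0$. So the preimage of $\bar Z'$ is the union of $E_0=\{F=x=0\}$ and $E_\infty=\{F=y=0\}$, and $\sigma$ exchanges them. Compare this with the product $W'\times\mathbb P^1$, where the preimage of $\bar Z'$ is the single divisor $\bar Z'\times\mathbb P^1$, which $\sigma$ maps to itself. After dividing by $\sigma$, the variety $X$ differs from $P:=(W'\times\mathbb P^1)/\sigma$ as follows: one divisor $S$, birational to $(\bar Z'/\sigma)\times\mathbb P^1$, has been lost, and one divisor $E$, birational to $\bar Z'\times\mathbb P^1$, has been gained.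

This is what the construction is for. We shall let $\bar Z'$ run through a sequence indexed by $g\ge1$ and obtain rational varieties $X_g$ with a very simple log Calabi–Yau structure. Yet no finite type family can contain, among its fibres, open subsets of infinitely many of the $X_g$. The reason will be that the gained divisor, built on the double cover $\bar Z'$, cannot pay for the lost divisor, built on the quotient $\bar Z'/\sigma$.

## 2. Log Calabi–Yau pairs, complexity, affine boundedness

For a normal variety $M$, let $D(M)$ be the set of valuations $\mathrm{ord}_G$ of its function field with $G\subset M$ a prime divisor. A valuation of the form $\mathrm{ord}_G$ on some normal model is called divisorial. We write $\kappa(v)$ for the residue field of a divisorial valuation $v$; it is the function field of $G$. For birational varieties we identify the function fields, so sets $D(M)$ and $D(N)$ can be compared. For example, if $M$ is the blow-up of $\mathbb P^2$ at a point, with exceptional curve $A$, then $D(M)=D(\mathbb P^2)\cup\{\mathrm{ord}_A\}$. For a rational top form $\omega$ we write $\mathrm{ord}_v(\omega)$ for its order along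 $v$.

Let $(X,B)$ be a pair with $X$ normal and $K_X+B$ $\mathbb Q$-Cartier. For a divisorial $v$, realized by a prime divisor $G$ on a resolution $f:V\to X$, the discrepancy $a(v,X,B)$ is the coefficient of $G$ in $K_V-f^*(K_X+B)$, where $K_V$ and $K_X$ are the divisors of the same rational form. The pair is log canonical (lc) if all $a(v,X,B)\ge-1$. Two pairs are crepant birational if their log canonical divisors have the same pullback to a common resolution, where the canonical divisors are again those of one form. Equivalently, they have the same discrepancies.

**Definition.** A log Calabi–Yau pair $(X,B)$ is a log canonical pair, with $X$ a normal projective variety and $B$ an effective $\mathbb Q$-divisor, such that $K_X+B\sim_{\mathbb Q}0$. Its complexity is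
$$c(X,B)=\dim X+\dim\mathrm{Cl}_{\mathbb Q}(X)-|B|,$$
where $|B|$ is the sum of the coefficients of $B$. The birational complexity $c_{\rm bir}(X,B)$ is the infimum of $c(Y,B_Y)$ over all crepant birational models $(Y,B_Y)$ that are themselves log Calabi–Yau pairs; in particular $B_Y$ is effective.

For example, $(\mathbb P^n,\sum_{i=0}^nH_i)$ with the coordinate hyperplanes $H_i$ has complexity $n+1-(n+1)=0$.

We use one theorem about complexity, from Brown–McKernan–Svaldi–Zong, *A geometric characterization of toric varieties*, Duke 2018. Let $(X,\Delta)$ be lc with $X$ proper and $-(K_X+\Delta)$ nef. Let $\sum a_iS_i\le\Delta$ with $a_i\ge0$ and $S_i$ effective Weil divisors, and let $r$ be the rank of the span of the $S_i$ modulo algebraic equivalence. Then $\dim X+r-\sum a_i\ge0$. Since $r\le\dim\mathrm{Cl}_{\mathbb Q}(X)$, every log Calabi–Yau pair has $c(X,B)\ge0$, and hence $c_{\rm bir}\ge0$.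

**Definition.** A family $\mathcal F$ of projective varieties is affinely bounded if there are a scheme $T$ of finite type over $\mathbb K$ and a finite type affine morphism $\mathcal U\to T$ such that every $X\in\mathcal F$ has a non-empty (equivalently, dense) open affine subset isomorphic to $\mathcal U_t$ for some $t\in T$.

For example, the family of all smooth projective toric varieties of dimension $n$ is affinely bounded, although it is infinite for $n\geq 2$: each member contains the torus $\mathbb G_m^n$, so $T$ can be a point.

Let $\mathcal F_n$ be the family of $n$-dimensional projective varieties $X$ for which there is a log Calabi–Yau pair $(X,B)$ with $K_X+B\sim0$ and $c_{\rm bir}(X,B)=0$. The conjecture, from Joshua Enwright, Fernando Figueroa, Joaquín Moraga, "Log Calabi-Yau pairs of birational complexity zero", arXiv:2404.05878 (2024), says that $\mathcal F_n$ is affinely bounded. For $n=2$ this is known, and we quote it. We check $n=1$ by hand below. For every $n\ge3$, and over every algebraically closed $\mathbb K$ of characteristic zero, it is false.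

**Theorem 1.** Let $n\ge3$. There are normal projective $n$-folds $X_g$ ($g\ge1$), defined over $\mathbb Q$, such that over every algebraically closed $\mathbb K$ of characteristic $0$:

1. $X_g$ carries a reduced divisor $B_g$ with $(X_g,B_g)$ log canonical, $K_{X_g}+B_g\sim0$ and $c_{\rm bir}(X_g,B_g)=0$. So $X_g\in\mathcal F_n$.
2. For every finite type morphism $\mathcal U\to T$ of finite type $\mathbb K$-schemes (affine or not), there are only finitely many $g$ such that $X_g$ contains a non-empty open subset isomorphic to a fibre $\mathcal U_t$.
3. Moreover $X_g$ is klt, $\dim\mathrm{Cl}_{\mathbb Q}(X_g)=n$ and $c(X_g,B_g)=2$.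

By (1) and (2), $\mathcal F_n$ is not affinely bounded for $n\ge3$: a family $\mathcal U\to T$ as in the definition would serve all $g\geq 1$ at once. So the conjecture holds exactly for $n\le2$. Part (3) is not needed for this.

In (2) we may take $t\in T(\mathbb K)$. Indeed, if a non-empty open subset of $X_g$ is isomorphic over $\mathbb K$ to $\mathcal U_t$, then $\kappa(t)$ embeds over $\mathbb K$ into the residue field $\mathbb K$ of a closed point of that open subset, so $\kappa(t)=\mathbb K$.

## 3. Dimension one, a toric criterion, and the surface $\Sigma$

**Dimension one.** If $X\in\mathcal F_1$, then $X$ is a smooth projective curve with $\deg K_X=-|B|\le0$, so its genus is $0$ or $1$. If the genus is $1$, then $B=0$. A crepant birational model of a pair on a smooth projective curve is the pair itself, so $c_{\rm bir}=c=1+\dim\mathrm{Cl}_{\mathbb Q}(X)\ge2$, which is excluded. So $\mathcal F_1=\{\mathbb P^1\}$, with $B=\{0\}+\{\infty\}$ of complexity $1+1-2=0$, and $\mathcal U=\mathbb A^1\to\mathrm{Spec}\,\mathbb K$ works.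

To recognize members of $\mathcal F_n$ in higher dimension we use a criterion in terms of one differential form.

**Lemma 1.** Let $X$ be a normal projective $n$-fold with $\mathbb K(X)=\mathbb K(r_1,\dots,r_n)$ purely transcendental, and let $\omega=\frac{dr_1}{r_1}\wedge\dots\wedge\frac{dr_n}{r_n}$. Then $\mathrm{ord}_v(\omega)\ge-1$ for every divisorial valuation $v$. If moreover $\mathrm{ord}_G(\omega)\le0$ for all prime divisors $G\subset X$, then $B:=-\mathrm{div}_X(\omega)$ is reduced and effective, $K_X+B\sim0$, $(X,B)$ is lc, and $c_{\rm bir}(X,B)=0$.

**Proof.** Realize $v$ on a smooth projective model $V$ on which the zeros and poles of all $r_i$ lie in an snc divisor $\Delta$; this exists by Hironaka. Each $dr_i/r_i$ is a logarithmic form along $\Delta$, so $\omega\in H^0(V,\Omega^n_V(\log\Delta))$, and $\omega$ has at most simple poles. This gives $\mathrm{ord}_v(\omega)\ge-1$.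

Now assume $\mathrm{ord}_G(\omega)\le0$ on $X$. Then $B$ is effective with coefficients $0$ or $1$. Take $K_X=\mathrm{div}_X(\omega)$, so $K_X+B=0$ as a divisor. Its pullback to any resolution is $0$, hence $a(v,X,B)=\mathrm{ord}_v(\omega)\ge-1$, and $(X,B)$ is lc. On $\mathbb P^n$ with torus coordinates $r_i$ we have $\mathrm{div}(\omega)=-\sum_{i=0}^nH_i$, so the same computation applies to $(\mathbb P^n,\sum H_i)$. On a common resolution $V$ with $K_V=\mathrm{div}_V(\omega)$ both log canonical divisors pull back to $0$, so the two pairs are crepant birational. The second has complexity $0$, and all complexities are $\ge0$, so $c_{\rm bir}(X,B)=0$. $\square$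

**The surface $\Sigma$.** Let $\Sigma=(\mathbb P^1_u\times\mathbb P^1_z)/((u,z)\sim(1/u,1/z))$. Since $\sigma$ does not touch the $v_i$, we have $P=\Sigma\times(\mathbb P^1)^{n-2}$. The next lemma says that the toric form upstairs is again a toric form downstairs, in new coordinates.

**Lemma 2.** Put
$$s=u+\frac1u,\qquad r=\frac{u+z}{1+uz},\qquad h=r^2-sr+1=(r-u)(r-u^{-1}).$$
Then $\mathbb K(u,z)^\sigma=\mathbb K(r,h)$ and $\frac{dr}r\wedge\frac{dh}h=\frac{du}u\wedge\frac{dz}z$.

**Proof.** The function $s$ is clearly invariant, and $\sigma^*r=\frac{1/u+1/z}{1+1/(uz)}=\frac{z+u}{uz+1}=r$, so $h$ is invariant as well. Since $r$ is a Möbius function of $z$ over $\mathbb K(u)$ with determinant $1-u^2\ne0$, we have $\mathbb K(u,z)=\mathbb K(u,r)$. This field has degree $2$ over $\mathbb K(s,r)$, and $\mathbb K(s,r)=\mathbb K(r,h)$ because $s=(r^2+1-h)/r$. The fixed field of $\sigma$ contains $\mathbb K(r,h)$ and also has index $2$, so they agree.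

For the form, compute
$$r-u=\frac{z(1-u^2)}{1+uz},\qquad r-u^{-1}=\frac{u^2-1}{u(1+uz)},\qquad h=-\frac{z(1-u^2)^2}{u(1+uz)^2},$$
$$\frac{\partial r}{\partial z}=\frac{1-u^2}{(1+uz)^2},\qquad ds=\frac{u^2-1}{u^2}\,du .$$
Hence
$$\frac{ds\wedge dr}{h}=\frac{u^2-1}{u^2}\cdot\frac{1-u^2}{(1+uz)^2}\cdot\frac{-u(1+uz)^2}{z(1-u^2)^2}\,du\wedge dz=\frac{u^2-1}{u^2}\cdot\frac{-u}{z(1-u^2)}\,du\wedge dz=\frac{du}u\wedge\frac{dz}z .$$
From $dh=(2r-s)\,dr-r\,ds$ we get $dr\wedge dh=-r\,dr\wedge ds=r\,ds\wedge dr$. Dividing by $rh$ gives the claim. $\square$

Here is what this says for $n=2$. The involution on $\mathbb P^1\times\mathbb P^1$ has only the four fixed points $u=\pm1$, $z=\pm1$, so the quotient map is étale in codimension one, and orders of the form along divisors do not change. Upstairs the form has divisor minus the toric boundary. Downstairs, therefore, $B_\Sigma$ is the sum of two curves: the image of $\{u=0\}\cup\{u=\infty\}$ and the image of $\{z=0\}\cup\{z=\infty\}$. As $\dim\mathrm{Cl}_{\mathbb Q}(\Sigma)=\dim\mathrm{Cl}_{\mathbb Q}(\mathbb P^1\times\mathbb P^1)^\sigma=2$, we find $c(\Sigma,B_\Sigma)=2+2-2=2$, while $c_{\rm bir}(\Sigma,B_\Sigma)=0$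 by Lemmas 1 and 2. So complexity really can drop on a crepant model.

The construction of Section 1 has no room for $n=2$: there $W'=\mathbb P^1_u$, a $\sigma$-invariant irreducible hypersurface is a fixed point $u=\pm1$, and (H) excludes both.

## 4. Normality of $X'$ and its divisors over $\bar Z'$

From here on $n\ge3$ and $\bar Z'$ satisfies (H). Write $\eta=\frac{du}u\wedge\frac{dv_1}{v_1}\wedge\dots\wedge\frac{dv_{n-2}}{v_{n-2}}$ and
$$\omega=\frac{du}u\wedge\frac{dz}z\wedge\frac{dv_1}{v_1}\wedge\dots\wedge\frac{dv_{n-2}}{v_{n-2}}=\pm\,\eta\wedge\frac{dz}z .$$
Both $du/u$ and $dz/z$ change sign under $\sigma$, so $\sigma^*\omega=\omega$.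

**Lemma 3.** $X'$ is a normal projective variety of dimension $n$, and $z:=x/(Fw)$ gives a $\sigma$-equivariant isomorphism of $X'|_{W'\setminus\bar Z'}$ with $(W'\setminus\bar Z')\times\mathbb P^1_z$. Consequently $X$ and $P$ are normal, projective and birational.

**Proof.** In the chart $w=1$ the equation is $xy=F^2$ with differential $y\,dx+x\,dy-2F\,dF$, so the singular locus is $\{x=y=F=0\}$, of dimension $n-2$. In the chart $x=1$ the equation $y=F^2w^2$ defines a smooth graph, and the chart $y=1$ is symmetric. So the singular locus has codimension $2$. A hypersurface in a smooth variety is Cohen–Macaulay, so $X'$ satisfies Serre's conditions $R_1$ and $S_2$ and is normal.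

Over $W'\setminus\bar Z'$ put $x_1=x/F$, $y_1=y/F$. The equation becomes $x_1y_1=w^2$, a conic parametrized by $z=x_1/w=w/y_1\in\mathbb P^1$. This gives the isomorphism. It is equivariant: $\sigma^*z=\frac{cy}{cFw}=\frac{y}{Fw}=\frac1z$.

Every component of the hypersurface $X'$ has dimension $n$. The part over $\bar Z'$ has dimension $(n-2)+1=n-1$, so it contains no component, and the rest is irreducible. Hence $X'$ is irreducible. A quotient of a normal projective variety by a finite group is normal and projective. $\square$

**Lemma 4.** The prime divisors of $X'$ over $\bar Z'$ are $E_0$ and $E_\infty$, which are $\mathbb P^1$-bundles over $\bar Z'$ swapped by $\sigma$. In the chart $y=1$, after trivializing $L$ locally, $X'$ has coordinates ($W'$-coordinates, $w$), and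
$$z=Fw,\qquad E_0=\{F=0\},\qquad \mathrm{ord}_{E_0}(F)=\mathrm{ord}_{E_0}(z)=1. \tag{1}$$
Moreover $\mathrm{ord}_{E_\infty}(z)=-1$ and $\mathrm{ord}_{\bar Z'\times\mathbb P^1}(z)=0$, so these three valuations are distinct. Finally $\mathrm{ord}_{E_0}(\omega)=\mathrm{ord}_{E_\infty}(\omega)=0$.

**Proof.** The preimage of $\bar Z'$ is $\{F=0,\ xy=0\}=E_0\cup E_\infty$; here $E_0$ has fibre coordinates $[y:w]$ and $E_\infty$ has $[x:w]$. The map $\sigma$ exchanges $x$ and $y$ up to sign, so it swaps them. In the chart $y=1$ we have $x=F^2w^2$ and $z=x/(Fw)=Fw$; as $w$ is a unit at the generic point of $E_0$, (1) follows. In the chart $x=1$ we have $1/z=Fw$ (since $y=F^2w^2$ and $1/z=y/(Fw)$), hence the value $-1$. On $W'\times\mathbb P^1$ the function $z$ is a unit at the generic point of $\bar Z'\times\mathbb P^1$.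

Near the generic point of $E_0$, $\frac{dz}z=\frac{dF}F+\frac{dw}w$. Both $\eta$ and $dF$ come from $W'$, which has dimension $n-1$, so the $n$-form $\eta\wedge dF$ vanishes. Therefore $\omega=\pm\eta\wedge\frac{dw}w$. Since $\bar Z'\not\subset\partial W'$, the form $\eta$ generates the top forms of $W'$ at the generic point of $\bar Z'$, and $w$ is a unit there. So $\omega$ is regular and non-vanishing at the generic point of $E_0$. The case of $E_\infty$ is the same with $1/z$ in place of $z$. $\square$

Over the generic point of $\bar Z'$ the picture is this: blow up $\{F=z=0\}$ and $\{F=1/z=0\}$ in $W'\times\mathbb P^1$, so that the fibre becomes a chain of three curves, and contract the middle one. The end curves are those of $E_0$ and $E_\infty$, and the contracted curve leaves the singularity $xy=F^2$.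

## 5. Without the involution there is always an $\mathbb A^n$ inside $X'$

A sensible person would stop before dividing by $\sigma$. Indeed $X'$ already has the right log Calabi–Yau structure. On $W'\times\mathbb P^1$ the form $\omega$ has divisor minus the toric boundary, and $\mathrm{ord}_{E_0}(\omega)=\mathrm{ord}_{E_\infty}(\omega)=0$. So $\mathrm{ord}_G(\omega)\le0$ for all prime divisors $G$ of $X'$, and Lemma 1 with $(r_i)=(u,v_1,\dots,v_{n-2},z)$ shows $X'\in\mathcal F_n$. And $X'$ lacks the divisor $\bar Z'\times\mathbb P^1$, which can be topologically as complicated as we like. One might hope that this makes the open subsets of $X'$ complicated.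

It does not. Restrict to $\mathbb A^{n-1}\subset W'$, where $L$ is trivial, and take the chart $y=1$. There $X'$ is the graph $x=F^2w^2$, with free coordinates the point of $\mathbb A^{n-1}$ and $w$. So $X'$ contains an open subset isomorphic to $\mathbb A^n$, whatever $F$ is. The attempt fails exactly here: the lost divisor $\bar Z'\times\mathbb P^1$ is replaced in this chart by $E_0=\{F=0\}$, which has the same function field up to isomorphism, $\mathbb K(\bar Z')(w)$. The loss is compensated.

The involution is designed to break this exchange. It swaps the charts $y\ne0$ and $x\ne0$, so neither is invariant. It makes $E_0$ and $E_\infty$ into one divisor $E$ which still sees all of $\bar Z'$, while the lost divisor is divided by $\sigma$ and sees only $\bar Z'/\sigma$.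

## 6. The divisors of $X$: one lost, one gained

We recall how divisors behave under a quotient by $\sigma$. Let $M\to M/\sigma$ be the quotient of a normal variety. The prime divisors of $M/\sigma$ correspond to $\sigma$-orbits of prime divisors of $M$, and the valuations of $\mathbb K(M)$ above a given valuation of $\mathbb K(M)^\sigma$ form one orbit. If $\sigma$ swaps two divisors, the residue field does not change and there is no ramification. If $\sigma$ preserves a divisor $G$ and acts non-trivially on it, there is again no ramification, and the residue field below is $\mathbb K(G)^\sigma$. Ramification occurs only along divisors fixed pointwise. In the unramified case the quotient map is étale at the generic point of the divisor, so orders of functions and of $\sigma$-invariant top forms are the same above and below.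

**Lemma 5.** The involution $\sigma$ fixes no prime divisor pointwise on $X'$ or on $W'\times\mathbb P^1$. Let $S$ and $E$ be the restrictions to $\mathbb K(X)$ of $\mathrm{ord}_{\bar Z'\times\mathbb P^1}$ and $\mathrm{ord}_{E_0}$. Then
$$D(X)=(D(P)\setminus\{S\})\cup\{E\},\qquad S\in D(P)\setminus D(X),\quad E\notin D(P). \tag{2}$$
Moreover
$$\kappa(E)=\mathbb K(\bar Z')(w),\qquad \kappa(S)=\mathbb K(\bar Z')^\sigma(r),\quad r=\tfrac{u+z}{1+uz}. \tag{3}$$

**Proof.** *No fixed divisors.* The image in $W'$ of a pointwise fixed prime divisor lies in the fixed locus $\{u=1\}\cup\{u=-1\}$. The fibres over $W'$ are one-dimensional, so the image has dimension $\ge n-2$ and equals $\{u=1\}$ or $\{u=-1\}$. By (H) this hypersurface is not $\bar Z'$, so over its generic point both varieties are the product with $\mathbb P^1_z$, and the divisor is generically all of $\{u=\pm1\}\times\mathbb P^1_z$. But there $\sigma$ acts by $z\mapsto1/z$, which is not the identity.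

*The sets.* By Lemma 3, $X'$ and $W'\times\mathbb P^1$ have the same prime divisors except those over $\bar Z'$. By Lemma 4 these are $E_0,E_\infty$ on one side and $\bar Z'\times\mathbb P^1$ on the other, three distinct valuations. Passing to orbits, $\{E_0,E_\infty\}$ gives $E$ and $\{\bar Z'\times\mathbb P^1\}$ gives $S$. Since valuations above one valuation form a single orbit, distinct orbits give distinct valuations, and (2) follows.

*Residue fields.* $E_0$ is swapped with $E_\infty$, so $\kappa(E)=\kappa(E_0)=\mathbb K(\bar Z')(w)$, by the coordinates in Lemma 4. The divisor $\bar Z'\times\mathbb P^1$ is preserved, so $\kappa(S)=(\mathbb K(\bar Z')(z))^\sigma$. On $\bar Z'$ the function $u$ satisfies $u^2\ne1$. Hence $r$ is a Möbius function of $z$ over $\mathbb K(\bar Z')$, with determinant $1-u^2\ne0$, and $\mathbb K(\bar Z')(z)=\mathbb K(\bar Z')(r)$. Also $\sigma^*u=1/u\neq u$ on $\bar Z'$, so $\sigma$ acts non-trivially on $\mathbb K(\bar Z')$, and $\mathbb K(\bar Z')(r)$ has degree $2$ over $\mathbb K(\bar Z')^\sigma(r)$. The latter field is fixed by $\sigma$, so it is the whole fixed field. $\square$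

**Proof of part (1) of Theorem 1, for any $\bar Z'$ satisfying (H).** The purpose is to verify the hypotheses of Lemma 1 for $X$. By Lemma 2, $\mathbb K(X)=\mathbb K(u,v,z)^\sigma=\mathbb K(r,h,v_1,\dots,v_{n-2})$ and
$$\omega=\frac{dr}r\wedge\frac{dh}h\wedge\bigwedge_i\frac{dv_i}{v_i}.$$
Orders of $\omega$ are the same on $X$, $P$ as upstairs. On $W'\times\mathbb P^1$ the divisor of $\omega$ is minus the toric boundary, so $\mathrm{ord}_v(\omega)\le0$ for $v\in D(P)$. By Lemma 4, $\mathrm{ord}_E(\omega)=0$. By (2), $\mathrm{ord}_G(\omega)\le0$ for every prime divisor $G$ of $X$, and Lemma 1 applies with $(r_1,\dots,r_n)=(r,h,v_1,\dots,v_{n-2})$. $\square$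

## 7. The double covers $\bar Z'\to\bar Z'/\sigma$

We now choose $\bar Z'$, depending on $g\ge1$, over $\mathbb Q$ and irreducible over $\mathbb K$. Then $F$, $X'$, $\sigma$ and $X_g:=X$ are defined over $\mathbb Q$.

**The case $n=3$.** Let $q(s)=s^{2g+1}-1$, and let $\bar Z'$ be the closure of $v_1^2=q(u+1/u)$. The roots of $q$ are simple and different from $\pm2$, so each gives two values of $u$, and $q(u+1/u)$ has $4g+2$ simple zeros in $\mathbb G_m$. At $u=0,\infty$ it has poles of odd order $2g+1$. In particular it is not a square, so $\bar Z'$ is irreducible, and its normalization $C'$ is a double cover of $\mathbb P^1_u$ with $4g+4$ branch points, hence of genus $2g+1$. The equation is invariant under $u\mapsto1/u$, and (H) holds because $u$ and $v_1$ are non-constant on $\bar Z'$. The curve $C:=C'/\sigma$ has function field $\mathbb K(s,v_1)$ with $v_1^2=q(s)$, so it has genus $g$. By (3), $S$ is birational to $C\times\mathbb P^1$.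

**The case $n=4$.** Let $H$ be the smooth projective curve $\rho^2=t^{2g+1}-1$, of genus $g$, with involution $j:\rho\mapsto-\rho$. Let $\mathcal E$ be the smooth projective curve $k^2=m^4+1$, of genus $1$, with $\tau(m,k)=(-m,-k)$. The involution $\tau$ is free: $m=k=0$ is not on the curve, and the two points at infinity, where $k/m^2=\pm1$, are swapped, since $k/m^2$ changes sign. Put $Z'=H\times\mathcal E$ and let $\sigma=(j,\tau)$. It is free because $\tau$ is, so $Z:=Z'/\sigma$ is a smooth projective surface.

We need to place $Z'$, up to birational equivalence, as a $\sigma$-invariant surface in $(\mathbb P^1)^3$. The function field of $Z'$ is $\mathbb K(t,\rho,m,k)$. Put $p=m^2$; over $\mathbb K(t,p)$ it adjoins the square roots $\rho,m,k$ of $t^{2g+1}-1$, $p$, $p^2+1$. These three polynomials are square-free and pairwise coprime in $\mathbb K[t,p]$, so no product of a non-empty subset of them is a square. Hence the extension is Galois of degree $8$ with group the sign changes of $\rho,m,k$. The elements $\rho,m,k$ lie in eigenspaces of different characters, so they are linearly independent over $\mathbb K(t,p)$. Therefore the eight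 conjugates $\pm\rho\pm m\pm k$ of
$$\theta=\rho+m+k$$
are distinct, and $\mathbb K(Z')=\mathbb K(\theta,t,p)$. Put
$$u=\frac{1+\theta}{1-\theta},\qquad v_1=t,\qquad v_2=m^2 .$$
Since $\sigma^*\theta=-\theta$, we have $\sigma^*u=1/u$ and $\sigma^*v_i=v_i$, and $\mathbb K(u,v_1,v_2)=\mathbb K(Z')$. So $(u,v_1,v_2)$ maps $Z'$ birationally and $\sigma$-equivariantly onto a surface $\bar Z'_4\subset(\mathbb P^1)^3$. The functions $u,v_1,v_2$ are non-constant on it, so (H) holds for $\bar Z':=\bar Z'_4$.

**The case $n\ge5$.** Put $Q=(\mathbb P^1)^{n-4}$, with coordinates $v_3,\dots,v_{n-2}$, and $\bar Z'=\bar Z'_4\times Q$. Again (H) holds. For $n=4$ let $Q$ be a point. By (3), for all $n\ge4$ the divisor $S$ is birational to $Z\times Q\times\mathbb P^1$.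

With these choices part (1) of Theorem 1 is proved.

## 8. A smooth model $\tilde X$ that still contains $S$

From here through Section 11 the ground field is $\mathbb C$. The purpose of this section is a smooth projective variety carrying all the divisors of $X$ and also $S$, whose cohomology we can compute.

**Lemma 6.** There is a smooth projective variety $\tilde X$, birational to $X$, with
$$D(X)\cup\{S\}\subset D(\tilde X), \tag{4}$$
and of the following form. Let $\tilde\Sigma\to\Sigma$ be the minimal resolution and $P_0=\tilde\Sigma\times(\mathbb P^1)^{n-2}$. Then $\tilde X=\mathrm{Bl}_{\Gamma_1}P_1$, where $\Gamma_1$ is smooth projective, irreducible, of codimension $2$, birational to $\bar Z'$, and: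

- if $n=3$ or $n=4$, then $P_1\to P_0$ is a sequence of blow-ups in smooth irreducible centers of dimension $0$ if $n=3$, and of dimension $\le1$ if $n=4$;
- if $n\ge5$, then $\tilde X=\tilde X_4\times Q$, where $\tilde X_4$ is the variety for $n=4$.

**Proof.** *Where $E$ sits over $P$.* The four fixed points on $\mathbb P^1_u\times\mathbb P^1_z$ have $z=\pm1$, and at each of them the involution acts as $-1$ on the tangent space. So $\Sigma$ has four $A_1$ points, and $\tilde\Sigma$ is a smooth projective rational surface (rational by Lemma 2). Let $\Gamma\subset P$ be the image of $\bar Z'\times\{0\}$. Near $z=0$ the involution has no fixed points, and it maps $\{z=0\}$ to $\{z=\infty\}$. So $q:W'\times\mathbb P^1\to P$ is étale near $q^{-1}(\Gamma)=\bar Z'\times\{0\}\sqcup\bar Z'\times\{\infty\}$, and $q^{-1}(\Gamma)\to\Gamma$ is étale of degree $2$ and consists of two swapped copies. Each copy maps isomorphically, so $\Gamma\cong\bar Z'$. Moreover $\Gamma\subset P_{\rm reg}$ and $P_0\to P$ is an isomorphism near $\Gamma$, so we regard $\Gamma$ as a subvariety of $P_0$.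

By (1) the center of $E_0$ on $W'\times\mathbb P^1$ lies in $\{F=z=0\}=\bar Z'\times\{0\}$, and it dominates $\bar Z'$, so it is equal to it. Let $\mathcal O$ be the local ring at its generic point. It is regular with parameters $F,z$, both of order $1$ on $E_0$, and $z/F=w$ has residue transcendental over $\mathbb K(\bar Z')$. In the blow-up chart $\mathcal O[z/F]$ the center of $\mathrm{ord}_{E_0}$ contains $F$; since the residue of $z/F$ is transcendental, it is exactly the prime $(F)$, the exceptional divisor. The local ring there is a discrete valuation ring dominated by that of $\mathrm{ord}_{E_0}$, so the two coincide. As $q$ is étale there, $E$ is the exceptional divisor of the blow-up of $P$ along $\Gamma$, over the generic point of $\Gamma$.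

*Resolving $\Gamma$.* First let $n=3$ or $4$. By Hironaka's embedded resolution there is a sequence of blow-ups $P_1\to P_0$ in smooth irreducible centers contained in the singular loci of the successive strict transforms of $\Gamma$, after which the strict transform $\Gamma_1$ is smooth. The centers have dimension less than $\dim\Gamma=n-2$, which gives the stated bounds, and nothing changes near the generic point of $\Gamma$. Put $\tilde X=\mathrm{Bl}_{\Gamma_1}P_1$. For $n\ge5$ we have $P_0=P_{0,4}\times Q$ and $\Gamma=\Gamma_4\times Q$, where the subscript $4$ refers to $n=4$; multiply the whole construction for $n=4$ by $Q$.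

*The divisors.* $\tilde X$ is smooth projective and maps birationally to the normal variety $P$, so $D(P)\subset D(\tilde X)$ by strict transforms. By the first step, $E\in D(\tilde X)$. By (2), $D(X)\cup\{S\}=D(P)\cup\{E\}$. $\square$

## 9. Invariants that add up along blow-ups

To compare two smooth projective models we use weak factorization (Abramovich–Karu–Matsuki–Włodarczyk; Włodarczyk): a birational map between smooth projective varieties factors into blow-ups and blow-downs along smooth irreducible centers, through smooth projective varieties.

**Lemma 7.** Let $G$ be an abelian group, $I$ a $G$-valued isomorphism invariant of smooth projective rational $n$-folds, and $\lambda$ a $G$-valued function on divisorial valuations $v$ depending only on $\kappa(v)$. Suppose $I(\mathrm{Bl}_AM)-I(M)=\lambda(E_A)$ for every blow-up along a smooth irreducible center $A$ of codimension $\ge2$ with exceptional divisor $E_A$. Then for birational $M,N$: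
$$I(M)-I(N)=\sum_{v\in D(M)\setminus D(N)}\lambda(v)-\sum_{v\in D(N)\setminus D(M)}\lambda(v). \tag{5}$$

**Proof.** Isomorphic open subsets of $M$ and $N$ omit only finitely many prime divisors, so the two sums are finite, and the formal difference $[D(M)]-[D(N)]$ is an element of the free abelian group on divisorial valuations. The right side of (5) is $\lambda$ applied linearly to it. Along a chain of varieties both sides of (5) telescope. So weak factorization reduces the claim to one blow-up, where $D(\mathrm{Bl}_AM)=D(M)\cup\{E_A\}$ and (5) is the hypothesis. $\square$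

How will this be used? Suppose $Y$ is a smooth projective model of $X$ with a bounded boundary in the sense made precise in Section 10. Then $S$ is not a divisor on $Y$, and the divisors on $Y$ but not on $\tilde X$ are few and simple. So in (5) with $M=\tilde X$, $N=Y$ the term $\lambda(S)$ appears with nothing to cancel it on the right. We get a contradiction if $I(\tilde X)$ does not contain $\lambda(S)$.

The obvious choice for $n=3$ is $I=b_3$, with $\lambda(E_A)=b_1(A)$ for a curve $A$ and $0$ for a point. It gives nothing. By Lemma 6, $\tilde X$ is obtained from $\tilde\Sigma\times\mathbb P^1$, which has $b_3=0$, by blowing up points and one curve $\Gamma_1\cong C'$, so $b_3(\tilde X)=2(2g+1)$. The lost divisor contributes only $\lambda(S)=2g$, and there is room. Rational Hodge structures do not help either: $H^1(C,\mathbb Q)=H^1(C',\mathbb Q)^\sigma$ is a sub-Hodge structure of $H^1(C',\mathbb Q)$. The same happens for $n\ge4$, since $H^*(Z,\mathbb Q)=H^*(Z',\mathbb Q)^\sigma$. With rational coefficients, the double cover always contains what the quotient needs. So the invariant must be integral. For $n=3$ we use the principal polarization,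 for which $J(C')$ does not split; for $n\ge4$ we use torsion, which $Z$ has and $Z'$ has not.

**The case $n=3$: principally polarized abelian varieties.** A ppav (principally polarized abelian variety) is indecomposable if it is positive-dimensional and not a product of two positive-dimensional ppav. The decomposition of a ppav into indecomposables is unique (Clemens–Griffiths). So the Grothendieck group $G$ of ppav under product is free on the classes of indecomposable ppav. For instance, the product of two elliptic curves with the product polarization has class the sum of two basis elements, while the Jacobian of a smooth curve of genus $2$ is a single basis element: Jacobians of curves of genus $\ge1$ are indecomposable, since their theta divisors are irreducible.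

Let $I(M)=[J(M)]$ be the class of the intermediate Jacobian of a smooth projective rational threefold, a ppav because $h^{1,0}=h^{3,0}=0$. Its dimension is $\frac12b_3(M)$. Put $\lambda(v)=[J(\Lambda)]$ if $\kappa(v)\cong\mathbb C(\Lambda\times\mathbb P^1)$ for a smooth projective curve $\Lambda$, and $\lambda(v)=0$ otherwise. This is well defined: if $\Lambda$ has genus $\ge1$, it is the image of the Albanese map of $\Lambda\times\mathbb P^1$; if the genus is $0$, the value is $0$. The hypothesis of Lemma 7 holds by Clemens–Griffiths: $J(\mathrm{Bl}_\Lambda M)\cong J(M)\times J(\Lambda)$ as ppav for a curve $\Lambda$, where $E_\Lambda$ is birational to $\Lambda\times\mathbb P^1$, and blowing up a point does not change $J$, where the exceptional divisor is $\mathbb P^2$, with $\lambda=0$.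

**Lemma 8.** Let $n=3$. Then $I(\tilde X)=[J(C')]$, an indecomposable class of dimension $2g+1$, and $\lambda(S)=[J(C)]$, an indecomposable class of dimension $g$.

**Proof.** $J(P_0)=J(\tilde\Sigma\times\mathbb P^1)=0$, since $\tilde\Sigma$ is a rational surface and so $b_3(P_0)=0$. The centers of $P_1\to P_0$ are points. Finally $\Gamma_1$ is smooth projective and birational to $\bar Z'$, so $\Gamma_1\cong C'$. The value of $\lambda(S)$ follows from $S\sim C\times\mathbb P^1$. $\square$

**The case $n\ge4$: torsion.** Let $G=\mathbb Z$,
$$I(M)=\dim_{\mathbb F_2}\big(\mathrm{Tors}\,H^4(M,\mathbb Z)\otimes\mathbb F_2\big),\qquad \lambda(v)=\dim_{\mathbb F_2}\big(\mathrm{Tors}\,H^2(V,\mathbb Z)\otimes\mathbb F_2\big),$$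
where $V$ is a smooth projective model of $\kappa(v)$. By the universal coefficient theorem $\mathrm{Tors}\,H^2(V,\mathbb Z)\cong\mathrm{Tors}\,H_1(V,\mathbb Z)$, and $\pi_1$ is a birational invariant of smooth projective varieties, so $\lambda$ is well defined. For a center $A$ of codimension $c$ the blow-up formula reads
$$H^4(\mathrm{Bl}_AM,\mathbb Z)=H^4(M,\mathbb Z)\oplus H^2(A,\mathbb Z)\oplus H^0(A,\mathbb Z)^{\epsilon},\qquad \epsilon=1\text{ if }c\ge3,\quad\epsilon=0\text{ if }c=2 .$$
As $H^0(A,\mathbb Z)$ is torsion-free, $I$ grows by $\dim_{\mathbb F_2}(\mathrm{Tors}\,H^2(A,\mathbb Z)\otimes\mathbb F_2)$. The exceptional divisor $E_A$ is a projective bundle over $A$, so $\pi_1(E_A)=\pi_1(A)$, and this number equals $\lambda(E_A)$. So the hypothesis of Lemma 7 holds.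

**Lemma 9.** Let $n\ge4$. Then $I(\tilde X)=0$. Moreover $\mathrm{Tors}\,H_1(Z,\mathbb Z)=(\mathbb Z/2)^{2g}$, and $\lambda(S)=2g$.

**Proof.** *$I(\tilde X)=0$ for $n=4$.* The cohomology of $P_0=\tilde\Sigma\times\mathbb P^1\times\mathbb P^1$ is torsion-free. By Lemma 6 the centers of $P_1\to P_0$ have dimension $\le1$, so their $H^2$ is torsion-free. The last center $\Gamma_1$ is a smooth projective surface birational to $H\times\mathcal E$, so $\mathrm{Tors}\,H^2(\Gamma_1,\mathbb Z)\cong\mathrm{Tors}\,H_1(H\times\mathcal E,\mathbb Z)=0$. The blow-up formula gives $\mathrm{Tors}\,H^4(\tilde X,\mathbb Z)=0$.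

*$I(\tilde X)=0$ for $n\ge5$.* Here $\tilde X=\tilde X_4\times Q$ and $Q$ has free cohomology in even degrees. By Künneth, $\mathrm{Tors}\,H^4(\tilde X,\mathbb Z)$ is a sum of copies of $\mathrm{Tors}\,H^4(\tilde X_4,\mathbb Z)=0$ and $\mathrm{Tors}\,H^2(\tilde X_4,\mathbb Z)$. The latter vanishes because $\tilde X_4$ is smooth projective and rational, hence simply connected.

*The value $\lambda(S)$.* Since $S\sim Z\times Q\times\mathbb P^1$, we need $H_1(Z,\mathbb Z)$. As $\tau$ is free, $\mathcal B:=\mathcal E/\tau$ is an elliptic curve, and $Z=(H\times\mathcal E)/\sigma\to\mathcal B$ is a fibre bundle with fibre $H$. A fixed point $h_0$ of $j$ gives a section, the image of $\{h_0\}\times\mathcal E$. Since $\pi_2(\mathcal B)=0$, the homotopy sequence is short exact on $\pi_1$, and the section splits it: $\pi_1(Z)=\pi_1(H)\rtimes\pi_1(\mathcal B)$. To find the action, lift a loop in $\mathcal B$ to a path in $\mathcal E$ from $e$ to $e$ or to $\tau e$. Transport along it sends $[h,e]$ to $[h,e]$ or to $[h,\tau e]=[jh,e]$. So $\pi_1(\mathcal B)$ acts on $H_1(H,\mathbb Z)$ through $\pi_1(\mathcal B)/\pi_1(\mathcal E)=\mathbb Z/2$, with generator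 acting as $j_*$. And $j_*=-1$: the map $1+j_*$ is the composition of $H_1(H)\to H_1(H/j)$ with the transfer, and $H_1(H/j)=H_1(\mathbb P^1)=0$.

The abelianization of a semidirect product is the group of coinvariants of the abelianized normal factor, times the abelianization of the other factor. The coinvariants of $-1$ on $H_1(H,\mathbb Z)\cong\mathbb Z^{2g}$ are $\mathbb Z^{2g}/2$, so
$$H_1(Z,\mathbb Z)=H_1(H,\mathbb Z)/2\oplus H_1(\mathcal B,\mathbb Z)=(\mathbb Z/2)^{2g}\oplus\mathbb Z^2 .\qquad\square$$

## 10. What a finite type family bounds

**Lemma 10.** Let $\mathcal U\to T$ be a finite type morphism of finite type $\mathbb C$-schemes. There is a constant $N\ge1$ such that for every $t\in T(\mathbb C)$ with $\mathcal U_t$ integral of dimension $n$, there are a smooth connected projective $Y$ and an snc divisor $D=\bigcup_{i=1}^kD_i$ with $D_i$ smooth irreducible, such that $Y\setminus D$ is isomorphic to a dense open subset of $\mathcal U_t$, $k\le N$, and all groups $H^l(Y,\mathbb Z)$, $H^l(D_i,\mathbb Z)$ can be generated by $N$ elements.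

**Proof.** *Reduction to an open subset.* By noetherian induction we may take $T$ integral, and it suffices to treat the points of some non-empty open subset of $T$: the closed complement is handled by induction, and one takes the maximum of finitely many constants. The set of $t\in T$ with $\mathcal U_t$ geometrically integral of dimension $n$ is constructible (EGA IV 9.5.5, 9.7.7). If it does not contain the generic point, it misses a non-empty open subset, and there is nothing to prove there.

*Spreading out.* Otherwise the geometric generic fibre is integral. Choose a smooth affine dense open subset of it. By Hironaka this has a smooth projective compactification with snc complement. These data are defined over a finite extension of the function field of $T$, and they spread out. After shrinking we obtain: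

- a quasi-finite dominant morphism $T'\to T$ with $T'$ smooth and connected;
- a smooth projective $\mathcal Y\to T'$ with connected fibres;
- a relative snc divisor $\mathcal D=\bigcup\mathcal D_i$ (finite union), with each $\mathcal D_i\to T'$ smooth projective with connected fibres;
- an open immersion $\mathcal Y\setminus\mathcal D\hookrightarrow\mathcal U\times_TT'$ over $T'$, with non-empty fibres over $T'$.

*The bound.* By Chevalley the image of $T'$ contains a non-empty open subset of $T$. For $t$ in it choose $t'\in T'(\mathbb C)$ above $t$ and take $Y=\mathcal Y_{t'}$, $D=\mathcal D_{t'}$. Non-empty open subsets of the integral $\mathcal U_t$ are dense. By Ehresmann, over the connected manifold $T'(\mathbb C)$ the fibres of $\mathcal Y$, and those of each $\mathcal D_i$, are mutually diffeomorphic compact manifolds. So one constant bounds the number of components and the numbers of generators. $\square$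

## 11. The lost divisor $S$ cannot be paid for

We prove part (2) of Theorem 1.

**Step 1: reduction to $\mathbb C$.** The purpose is to use topology although $\mathbb K$ is arbitrary. Let $\mathcal U\to T$ over $\mathbb K$ be given. It is defined over a subfield $k_0\subset\mathbb K$ finitely generated over $\mathbb Q$. Fix an embedding $k_0\hookrightarrow\mathbb C$ once and for all, and let $\mathcal U_{\mathbb C}\to T_{\mathbb C}$ be the base change to $\mathbb C$ of the model over $k_0$. Suppose $X_{g,\mathbb K}$ has a non-empty open subset isomorphic to $\mathcal U_t$ with $t\in T(\mathbb K)$. Then $t$, the open subset and the isomorphism are defined over a finitely generated extension $k_1/k_0$ in $\mathbb K$. The embedding of $k_0$ extends to $k_1\hookrightarrow\mathbb C$, because $\mathbb C$ is algebraically closed of infinite transcendence degree over $k_0$. As $X_g$ is defined over $\mathbb Q$, base change shows that $X_{g,\mathbb C}$ has a non-empty open subset isomorphic to $(\mathcal U_{\mathbb C})_{t'}$ for some $t'\in T_{\mathbb C}(\mathbb C)$. The family $\mathcal U_{\mathbb C}\to T_{\mathbb C}$ does not depend on $g$. So we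 work over $\mathbb C$ with this family, and let $N$ be its constant from Lemma 10.

**Step 2: a model with bounded boundary.** The purpose is to control the divisors on a compactification. Suppose $X=X_g$ has a non-empty open subset isomorphic to a fibre, and assume
$$2g>N^2+N .$$
The fibre is integral of dimension $n$, so Lemma 10 gives $(Y,D)$. Then $Y\setminus D$ is isomorphic to a non-empty open subset of $X$; we use this to identify function fields. So $Y$ is rational, and any prime divisor of $Y$ meeting $Y\setminus D$ gives a prime divisor on $X$. With (4),
$$D(Y)\setminus D(\tilde X)\ \subset\ D(Y)\setminus D(X)\ \subset\ \{D_1,\dots,D_k\}. \tag{6}$$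

**Step 3: $S\in D(\tilde X)\setminus D(Y)$.** This step shows that $S$ really enters the balance. We have $S\in D(\tilde X)$ by (4). If $S\in D(Y)$, then, since $S\notin D(X)$, $S$ is some $D_i$ by (6). If $n=3$, then $D_i$ is birational to $C\times\mathbb P^1$ and $b_1(D_i)=2g>N$. If $n\ge4$, then $D_i$ is birational to $Z\times Q\times\mathbb P^1$, so $H^2(D_i,\mathbb Z)$ has torsion subgroup $(\mathbb Z/2)^{2g}$ by Lemma 9. A subgroup of an abelian group generated by $N$ elements can be generated by $N$ elements, so $H^2(D_i,\mathbb Z)$ needs at least $2g>N$ generators. Both contradict Lemma 10.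

**Step 4: the contradiction for $n=3$.** Let $\varphi:G\to\mathbb Z$ be the coefficient of the indecomposable ppav $[J(C)]$, of dimension $g$. We collect the values.

- $\varphi(\lambda(v))\ge0$ for all $v$, since $\lambda(v)$ is the class of a ppav, and $\varphi(\lambda(S))=1$.
- $\varphi(I(\tilde X))=0$, since $I(\tilde X)=[J(C')]$ is a single indecomposable, of dimension $2g+1\ne g$.
- $\varphi(I(Y))=0$, since $\dim J(Y)=\frac12b_3(Y)\le\frac N2<g$.
- $\varphi(\lambda(D_i))=0$: if $D_i$ is birational to $\Lambda\times\mathbb P^1$, then $2g(\Lambda)=b_1(D_i)\le N<2g$.

Lemma 7 for $\tilde X$ and $Y$, together with (6) and Step 3, gives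
$$0=\varphi(I(\tilde X))-\varphi(I(Y))=\sum_{v\in D(\tilde X)\setminus D(Y)}\varphi(\lambda(v))-0\ \ge\ \varphi(\lambda(S))=1,$$
a contradiction.

**Step 5: the contradiction for $n\ge4$.** Here $I(\tilde X)=0$, $\lambda\ge0$, $I(Y)\ge0$ and $k\le N$. Also $\lambda(D_i)\le N$, since $\mathrm{Tors}\,H^2(D_i,\mathbb Z)$ can be generated by $N$ elements. Lemma 7 with (6) and Step 3 gives
$$0\ \ge\ I(\tilde X)-I(Y)\ \ge\ \lambda(S)-\sum_{i=1}^k\lambda(D_i)\ \ge\ 2g-N^2>0,$$
a contradiction.

Hence every $g$ for which $X_g$ contains a member of the family as a non-empty open subset satisfies $2g\le N^2+N$, and there are only finitely many such $g$. This proves part (2). $\square$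

## 12. Class group, complexity and singularities of $X_g$

We prove part (3), over any $\mathbb K$; it shows that the counterexamples are mild.

**Step 1: class group and complexity.** For a set $\mathcal D$ of divisorial valuations such that every $f\in\mathbb K(X)^*$ has non-zero order at only finitely many elements, let $\mathrm{Cl}(\mathcal D)=\mathbb Z^{(\mathcal D)}/\mathbb K(X)^*$. Put $\mathcal D^+=D(P)\cup\{E\}=D(X)\cup\{S\}$. There are exact sequences
$$\mathbb ZE\to\mathrm{Cl}(\mathcal D^+)\to\mathrm{Cl}(P)\to0,\qquad \mathbb ZS\to\mathrm{Cl}(\mathcal D^+)\to\mathrm{Cl}(X)\to0 .$$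
Both left maps are injective: a function with divisor $mE$ (respectively $mS$) on $\mathcal D^+$ has no zeros or poles on the normal projective variety $P$ (respectively $X$), so it is constant and $m=0$. Hence
$$\dim\mathrm{Cl}_{\mathbb Q}(X)=\dim\mathrm{Cl}_{\mathbb Q}(P)=\dim\mathrm{Cl}_{\mathbb Q}((\mathbb P^1)^n)^\sigma=n,$$
because $\sigma$ acts trivially on the class group of $(\mathbb P^1)^n$. By Section 6 the components of $B$ are the $\sigma$-orbits of the $2n$ toric boundary divisors of $(\mathbb P^1)^n$; neither $S$ nor $E$ is among them. There is one orbit for $u$, one for $z$, and two for each $v_i$. So $|B|=2n-2$ and $c(X,B)=n+n-(2n-2)=2$.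

**Step 2: $X'$ is canonical.** The purpose is to bound discrepancies upstairs, where the equation is explicit. $X'$ is Gorenstein, being a hypersurface in a smooth variety. So $B':=-\mathrm{div}_{X'}(\omega)$ is a Cartier divisor. By Lemmas 3 and 4 it is effective and reduced: its components are the closures of the toric boundary divisors of $W'\times\mathbb P^1$. The divisors $z=0$ and $z=\infty$ become the two components of $\{w=0\}$, so the support of $B'$ is $\{w=0\}\cup\pi^{-1}(\partial W')$ with $\pi:X'\to W'$.

Let $v$ be exceptional over $X'$. With canonical divisors given by $\omega$ we have $a(v,X')=\mathrm{ord}_v(\omega)+v(B')$, and $\mathrm{ord}_v(\omega)\ge-1$ by Lemma 1, applied to $\mathbb K(X')=\mathbb K(u,v_1,\dots,v_{n-2},z)$. If the center of $v$ lies in $B'$, then $v(B')\ge1$ and $a(v,X')\ge0$. Otherwise the center meets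
$$X'\setminus B'=\{xy=F^2\}\subset\mathbb G_m^{n-1}\times\mathbb A^2,$$
where $L$ is trivialized, and $a(v,X')=\mathrm{ord}_v(\omega)$. There are two cases.

If $v(F)=0$, the center meets the smooth open set $\{F\ne0\}\cong(\mathbb G_m^{n-1}\setminus\bar Z')\times\mathbb G_m$, with $z=x/F$ as the last coordinate. There $\omega$ is a nowhere vanishing regular form, so $\mathrm{ord}_v(\omega)\ge0$.

If $v(F)>0$, realize $v$ by a prime divisor $G$ on a smooth model $V\to X'$, with local equation $\ell$ at the generic point of $G$. Write $z=\ell^m\varepsilon$ with $m\in\mathbb Z$ and $\varepsilon$ a unit. Then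
$$\omega=\pm\,\eta\wedge\frac{dz}z=\pm\Big(m\,\eta\wedge\frac{d\ell}\ell+\eta\wedge\frac{d\varepsilon}\varepsilon\Big).$$
The form $\eta$ is regular on $\mathbb G_m^{n-1}$, so the second term is regular at the generic point of $G$. The divisor $G$ maps into $\bar Z'$, which has dimension $n-2$, so the $(n-1)$-form $\eta$ restricts to $0$ on $G$. In local coordinates $\ell,y_1,\dots,y_{n-1}$ this means $\eta=\alpha\,dy_1\wedge\dots\wedge dy_{n-1}+d\ell\wedge(\cdots)$ with $\ell$ dividing $\alpha$. So $\eta\wedge\frac{d\ell}\ell$ is regular too, and $\mathrm{ord}_v(\omega)\ge0$.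

Thus $a(v,X')\ge0$ for every exceptional $v$, and $X'$ is canonical.

**Step 3: $X$ is klt.** The map $X'\to X$ is finite, and étale in codimension one by Lemma 5, so $K_{X'}$ is the pullback of $K_X$. The norm of a local equation of the Cartier divisor $K_{X'}$ shows that $2K_X$ is Cartier, so $K_X$ is $\mathbb Q$-Cartier. Since $X'$ is canonical, hence klt, $X$ is klt by Kollár–Mori, Prop. 5.20. This completes the proof of Theorem 1. $\square$
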